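\title{A holomorphically finitely generated Hopf algebra with non-invertible antipode}

\begin{abstract}
We show that the antipode of a holomorphically finitely generated (HFG) Hopf algebra need not be invertible. The example is the full linear dual $K^*$ of Takeuchi's Hopf algebra $K=H(M_n^*)$, $n\ge 6$, with the topology of pointwise convergence. Its antipode is surjective and not injective, and $K^*$ is a quotient of the Arens--Michael envelope of the free algebra on two generators. The proof rests on a criterion that decides, for a coalgebra $C$ of countable dimension, whether $C^*$ is HFG, and on a description of the finite-dimensional quotients of $K^*$ obtained from a monomial basis of $K$.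
\end{abstract}

\section{The question and the results}\label{sec:intro}

All vector spaces and algebras are over $\mathbb{C}$; algebras and their homomorphisms are unital. An \emph{Arens--Michael algebra} is a complete topological algebra whose topology can be determined by a family of submultiplicative prenorms, that is, prenorms with $\|ab\|\le\|a\|\,\|b\|$. The \emph{Arens--Michael envelope} of a topological algebra $A$ is an Arens--Michael algebra $\widehat A$ with a continuous homomorphism $\iota_A\colon A\to\widehat A$ such that every continuous homomorphism from $A$ to an Arens--Michael algebra factors uniquely through $\iota_A$ via a continuous homomorphism. Let $F_m$ be the free algebra on $m$ generators with its finest locally convex topology. Following Pirkovskii, a Fr\'echet Arens--Michael algebra is called \emph{holomorphically finitely generated} (HFG) if it is topologically isomorphic to $\widehat{F_m}/I$ for some finite $m$ and some closed two-sided ideal $I$. The algebra $\widehat{F_m}$ consists of the noncommutative power series with infinite radius of convergence (Lemma~\ref{lem:free}),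 and $\widehat{F_1}=\mathcal{O}(\mathbb{C})$ is the algebra of entire functions. So an algebra is HFG when each of its elements is an entire series in finitely many fixed elements.

A \emph{Hopf $\widehat\otimes$-algebra} is a Hopf algebra in the monoidal category of complete locally convex spaces with the completed projective tensor product $\widehat\otimes$: the multiplication, unit, comultiplication $\Delta\colon H\to H\widehat\otimes H$, counit and antipode are continuous linear maps satisfying the usual axioms. An \emph{HFG Hopf algebra} is a Hopf $\widehat\otimes$-algebra whose underlying topological algebra is an HFG Fr\'echet Arens--Michael algebra. It is known that the Arens--Michael envelope of an affine Hopf algebra, that is, of a Hopf algebra that is finitely generated as an algebra, is an HFG Hopf algebra. The following question comes from~\cite{Aristov}.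

\medskip
\noindent\emph{Is the antipode of every HFG Hopf algebra $H$ a bijection $H\to H$?}
\medskip

Since $H$ is a Fr\'echet space, the inverse of a bijective antipode is continuous by the open mapping theorem, so bijectivity is the same as invertibility.

The axioms make the antipode $S$ an inverse of the identity map for the convolution product and say nothing directly about its inverse for composition. In the simplest cases one exists: if $H$ is commutative, then $S^2=\mathrm{id}$ (Lemma~\ref{lem:comm}), and this settles the case of one generator. To see how invertibility can fail, start with a matrix $X_0=(x^{(0)}_{ab})$ of generators with the matrix comultiplication and adjoin an antipode freely. The axioms force $S(x^{(0)}_{ab})$ to be the entries of $X_0^{-1}$. The transpose $X_1$ of $X_0^{-1}$ again has the matrix comultiplication, so its inverse must be adjoined too, and so on. The result is Takeuchi's Hopf algebra $H(M_n^*)$, the algebra $K$ of Theorem~\ref{thm:main}. Its antipode shifts the sequence $X_0,X_1,X_2,\dots$ and misses $X_0$. Here non-invertibility comes together with an infinite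 supply of generators, and it is known that for $n\ge2$ the Arens--Michael envelope of $H(M_n^*)$ is a Hopf $\widehat\otimes$-algebra with non-invertible antipode that is not HFG. One would therefore guess that finite generation excludes the phenomenon. It does not.

\begin{theorem}\label{thm:main}
Let $n\ge 6$. Let $K$ be the algebra with generators $x^{(i)}_{ab}$ $(i\ge 0$, $1\le a,b\le n)$ and relations
\[
(\alpha_i)\quad \sum_c x^{(i)}_{ac}x^{(i+1)}_{bc}=\delta_{ab},\qquad\qquad (\beta_i)\quad \sum_c x^{(i+1)}_{ca}x^{(i)}_{cb}=\delta_{ab},
\]
a Hopf algebra with $\Delta x^{(i)}_{ab}=\sum_c x^{(i)}_{ac}\otimes x^{(i)}_{cb}$, $\varepsilon(x^{(i)}_{ab})=\delta_{ab}$, $S(x^{(i)}_{ab})=x^{(i+1)}_{ba}$. Then $H=K^*$, with the topology of pointwise convergence on $K$ and the transposed structure maps, is an HFG Hopf algebra; in fact $H\cong\widehat{F_2}/I$ for a closed two-sided ideal $I$. Its antipode $S_H=S^{\,t}$ is surjective and not injective. Moreover $\ker S_H\subsetneq\ker S_H^2\subsetneq\cdots$, and $\bigcup_m\ker S_H^m$ is dense in the augmentation ideal of $H$. The number $2$ is optimal: the antipode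 of an HFG Hopf algebra that is a quotient of $\widehat{F_1}$ has square equal to the identity.
\end{theorem}

The point of passing to the dual is that the algebra structure of $K^*$ depends only on the coalgebra structure of $K$. The number of algebra generators of $K$ no longer matters, while the defect of the antipode survives transposition. The work lies in showing that $K^*$ is HFG, and for this we prove a criterion. A coalgebra is \emph{simple} if it is nonzero and has no nonzero proper subcoalgebra; a simple coalgebra is finite-dimensional and its dual is a matrix algebra (Section~\ref{sec:prelim}). Countable dimension includes finite dimension.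

\begin{theorem}\label{thm:crit}
Let $C$ be a coalgebra of countable dimension, $\{C(u)\}_{u\in\Lambda}$ the family of its simple subcoalgebras, $L(u)$ the simple $C(u)^*$-module, and $d_u=\dim L(u)$. For finite $\Phi\subset\Lambda$ let $C_\Phi$ be the sum of all finite-dimensional subcoalgebras whose simple subcoalgebras are among the $C(u)$, $u\in\Phi$. For a finite-dimensional subcoalgebra $D$ put $A=D^*$, $R=\operatorname{rad}A$, and let $\mu_{uw}(D)$ be the multiplicity of $L(u)\otimes L(w)^*$ in the $A/R$-bimodule $R/R^2$. Then $C^*$, with the topology of pointwise convergence, is HFG if and only if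
\begin{enumerate}
\item[(i)] $\dim C_\Phi<\infty$ for every finite $\Phi$, and
\item[(ii)] there is $M\in\mathbb{N}$ with $\mu_{uw}(D)\le M d_ud_w$ for all $D,u,w$.
\end{enumerate}
Under \textup{(i)} and \textup{(ii)}, $C^*$ is a quotient of $\widehat{F_{M+2}}$. If moreover $M=1$ and $\mu_{uu}(D)=0$ for all $D,u$, then $C^*$ is a quotient of $\widehat{F_2}$.
\end{theorem}

Condition (ii) is algebraic: it says that the finite-dimensional quotients $D^*$ need a bounded number of generators. Condition (i) is analytic: it turns a homomorphism $\widehat{F_m}\to C^*$ with dense image into a surjection. Only the sufficiency of (i) and (ii) is used for Theorem~\ref{thm:main}.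

Section~\ref{sec:prelim} collects the facts on $\widehat{F_m}$ and on duals of coalgebras. Section~\ref{sec:model} treats $C^*=\mathbb{C}^{\mathbb{N}}$ by hand and extracts the surjectivity lemma, and Section~\ref{sec:crit} proves Theorem~\ref{thm:crit}. Sections~\ref{sec:normal}--\ref{sec:mult} study $K$: a monomial basis and the antipode, then the simple modules and condition~(i), then condition~(ii). Section~\ref{sec:final} assembles the proof of Theorem~\ref{thm:main}.

\section{Free entire series and duals of coalgebras}\label{sec:prelim}

\subsection*{The algebra $\widehat{F_m}$}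
Let $\zeta_1,\dots,\zeta_m$ be the generators of $F_m$. For a word $v$ of length $|v|$ in $1,\dots,m$ let $\zeta_v$ be the corresponding monomial.

\begin{lemma}\label{lem:free}
$\widehat{F_m}$ is the Fr\'echet algebra of series $a=\sum_v a_v\zeta_v$ with $\|a\|_\rho=\sum_v|a_v|\rho^{|v|}<\infty$ for all $\rho>0$; its topology is given by the norms $\|\cdot\|_1\le\|\cdot\|_2\le\cdots$. A linear functional $f$ on $\widehat{F_m}$ is $\|\cdot\|_\rho$-continuous if and only if it is continuous and $|f(\zeta_v)|\le\gamma\rho^{|v|}$ for some constant $\gamma$ and all words $v$.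
\end{lemma}

\begin{proof}
The norms $\|\cdot\|_\rho$ are submultiplicative and increase with $\rho$, the algebra of series is complete in them, and each series is the limit of its partial sums, so $F_m$ is dense. Let $\psi\colon F_m\to B$ be a homomorphism to an Arens--Michael algebra and $p$ one of the defining submultiplicative prenorms of $B$. If $\rho>0$ and $\rho\ge\max_kp(\psi(\zeta_k))$, then $p(\psi(\zeta_v))\le\rho^{|v|}$ for $v\ne\emptyset$, so $p\circ\psi\le\max(1,p(1))\,\|\cdot\|_\rho$. Hence $\psi$ extends uniquely to a continuous homomorphism on the algebra of series, which is the universal property. If $f$ is continuous and $|f(\zeta_v)|\le\gamma\rho^{|v|}$, then $|f(a)|=|\sum_va_vf(\zeta_v)|\le\gamma\|a\|_\rho$; the converse holds because $\|\zeta_v\|_\rho=\rho^{|v|}$.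
\end{proof}

Thus any $m$ elements of an Arens--Michael algebra $B$ are the images of $\zeta_1,\dots,\zeta_m$ under a unique continuous homomorphism $\widehat{F_m}\to B$. If $B$ is Fr\'echet and this homomorphism is onto, then $B$ is HFG by the open mapping theorem.

\subsection*{The dual algebra}
Let $C$ be a coalgebra of countable dimension. We use Sweedler's notation $\Delta c=c_{(1)}\otimes c_{(2)}$. The dual $C^*$ is an algebra with product $(fg)(c)=f(c_{(1)})g(c_{(2)})$ and unit $\varepsilon$. By the fundamental theorem of coalgebras, every element of $C$ lies in a finite-dimensional subcoalgebra. Sums of subcoalgebras are subcoalgebras, so $C$ is the union of a chain $D_1\subset D_2\subset\cdots$ of finite-dimensional subcoalgebras, which we fix. A basis $P$ of $C$ identifies $C^*$ in the topology of pointwise convergence with the Fr\'echet space $\mathbb{C}^P$. The same topology is given by the prenorms $f\mapsto\|f|_{D_j}\|$, where $\|\cdot\|$ is a submultiplicative norm on the finite-dimensional algebra $D_j^*$. So $C^*=\varprojlim D_j^*$ is a Fr\'echet Arens--Michael algebra, and a subspace of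 $C^*$ is dense exactly when it maps onto each $D_j^*$. For a subspace $W\subset C$ we write $W^\perp\subset C^*$ for its annihilator; the elements of $C$ killed by $W^\perp$ are those of $W$.

The algebra $C^*$ acts on $C$ on both sides by $f\rightharpoonup c=c_{(1)}f(c_{(2)})$ and $c\leftharpoonup f=f(c_{(1)})c_{(2)}$, and
\begin{equation}\label{eq:hit}
(fgf')(c)=g(f'\rightharpoonup c\leftharpoonup f).
\end{equation}
A subspace $W\subset C$ stable under both actions is a subcoalgebra. Indeed, for $c\in W$ write $\Delta c=\sum_ic_i\otimes c_i'$ with the $c'_i$ linearly independent; then $c_i=f_i\rightharpoonup c\in W$ for $f_i$ dual to the $c_i'$, so $\Delta W\subset W\otimes C$. The right action gives $\Delta W\subset C\otimes W$ in the same way, and $(W\otimes C)\cap(C\otimes W)=W\otimes W$. Conversely, subcoalgebras are stable under both actions, so an intersection of subcoalgebras is a subcoalgebra.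

\subsection*{Simple subcoalgebras and radicals}
Let $D\subset C$ be a finite-dimensional subcoalgebra and $A=D^*$, a quotient algebra of $C^*$. Taking annihilators in $A$ is an inclusion-reversing bijection from the subcoalgebras $D'$ of $D$ to the two-sided ideals of $A$, and the quotient by the ideal attached to $D'$ is $D'^*$. So the simple subcoalgebras of $D$ correspond to the maximal two-sided ideals of $A$. A simple subcoalgebra $C(u)$ of $C$ is finite-dimensional by the fundamental theorem, and $C(u)^*$ is a simple algebra, so $C(u)^*=\operatorname{End}L(u)$. We regard $L(u)$ as a $C^*$-module; its annihilator is $C(u)^\perp$, so the $L(u)$ are pairwise non-isomorphic. Put $\Phi(D)=\{u:C(u)\subset D\}$ and $D_0=\sum_{u\in\Phi(D)}C(u)$. The simple $A$-modules are the $L(u)$, $u\in\Phi(D)$. The radical $R=\operatorname{rad}A$, their common annihilator, is a nilpotent ideal; it is the annihilator of $D_0$ in $A$, and $D_0^*=A/R=\prod_{u\in\Phi(D)}\operatorname{End}L(u)$. Comparing dimensions shows that the sum $D_0$ is direct. Finitely many $C(u)$ lie in one $D_j$, so the sum $C_0=\bigoplus_{u\in\Lambda}C(u)$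 is direct and $\Lambda$ is countable.

\begin{lemma}\label{lem:corad}
The restriction $C^*\to C_0^*=\prod_{u\in\Lambda}\operatorname{End}L(u)$ is onto, and its kernel $N=C_0^\perp$ maps onto $\operatorname{rad}D^*$ for every finite-dimensional subcoalgebra $D$.
\end{lemma}

\begin{proof}
Functionals extend from subspaces, which gives the first claim. The finite-dimensional space $D\cap C_0$ lies in a finite sum $D'=\bigoplus_{u\in\Psi}C(u)$ and equals the subcoalgebra $D\cap D'$. The ideals of $D'^*=\prod_{u\in\Psi}\operatorname{End}L(u)$ are its subproducts, so $D\cap D'$ is a sum of some of the $C(u)$. Hence $D\cap C_0=D_0$. A functional on $D$ that vanishes on $D\cap C_0$ extends to $D+C_0$ by zero on $C_0$, and then to $C$.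
\end{proof}

For a left module $L$, the dual $L^*$ is a right module by $(\eta a)(\xi)=\eta(a\xi)$. A bimodule over $A/R$ is a module over $A/R\otimes(A/R)^{\mathrm{op}}=\prod_{u,w}\operatorname{End}(L(u)\otimes L(w)^*)$, so it is semisimple, and
\begin{equation}\label{eq:bimod}
R/R^2=\bigoplus_{u,w\in\Phi(D)}L(u)\otimes L(w)^*\otimes Q_{uw},\qquad \dim Q_{uw}=\mu_{uw}(D),
\end{equation}
where $A/R$ acts on the left through the first factor and on the right through the second. If $u$ or $w$ is not in $\Phi(D)$, then $\mu_{uw}(D)=0$.

\subsection*{The dual Hopf algebra}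
For sets $P,Q$ one has $\mathbb{C}^P\widehat\otimes\mathbb{C}^Q=\mathbb{C}^{P\times Q}$. Indeed, the defining seminorms of the projective topology on $\mathbb{C}^P\otimes\mathbb{C}^Q$ are pulled back from norms on the finite-dimensional spaces $\mathbb{C}^{P'}\otimes\mathbb{C}^{Q'}=\mathbb{C}^{P'\times Q'}$ with $P'\subset P$, $Q'\subset Q$ finite. So the topology is induced from $\mathbb{C}^{P\times Q}$, and $\mathbb{C}^P\otimes\mathbb{C}^Q$ is dense there because it contains the finitely supported functions. Thus $K^*\widehat\otimes K^*=(K\otimes K)^*$ for a vector space $K$, and by iteration the same holds for any finite number of factors. Transposes of linear maps are continuous for the pointwise topologies, and $(\phi\otimes\psi)^t=\phi^t\widehat\otimes\psi^t$ because both sides are continuous and agree on elementary tensors. The Hopf algebra axioms are commutative diagrams, and the list of these diagrams is self-dual. Hence, for a Hopf algebra $K$ of countable dimension, $K^*$ is a Fr\'echet Arens--Michael Hopf $\widehat\otimes$-algebra with counit $f\mapsto f(1)$ and antipode $f\mapsto f\circ S$.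

\section{The model case: interpolation by entire functions}\label{sec:model}

Let $C$ have basis $c_1,c_2,\dots$ with $\Delta c_k=c_k\otimes c_k$ and $\varepsilon(c_k)=1$. Then $C^*=\mathbb{C}^{\mathbb{N}}$ with the pointwise product. Let $X=(1,2,3,\dots)$ and let $\varphi\colon\widehat{F_1}=\mathcal{O}(\mathbb{C})\to\mathbb{C}^{\mathbb{N}}$ send $\zeta$ to $X$, so that $\varphi(a)=(a(1),a(2),\dots)$. We show that $\varphi$ is onto by correcting one value at a time. For $\gamma\in\mathbb{C}$ and $j,r\ge1$, the polynomial
\[
a(\zeta)=\gamma\Big(\frac{\zeta}{j+1}\Big)^{r}\,b(\zeta),\qquad b(\zeta)=\prod_{k=1}^{j}\frac{\zeta-k}{j+1-k},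
\]
vanishes at $1,\dots,j$, equals $\gamma$ at $j+1$, and has $\|a\|_j\le|\gamma|\big(\tfrac{j}{j+1}\big)^r\|b\|_j$, which is less than $2^{-j}$ for large $r$. Given $g\in\mathbb{C}^{\mathbb{N}}$, take the constant $a_1=g(1)$ and then such polynomials $a_2,a_3,\dots$ with $\|a_{j+1}\|_j<2^{-j}$ so that $a_1+\dots+a_{j+1}$ agrees with $g$ at $1,\dots,j+1$. The sum $\sum_ja_j$ converges in $\mathcal{O}(\mathbb{C})$ and maps to $g$. So $\mathbb{C}^{\mathbb{N}}$ is HFG with one generator.

This already shows what duality gains. If $\Gamma$ is a countably infinite group, the group algebra $\mathbb{C}\Gamma$ is this coalgebra, so $(\mathbb{C}\Gamma)^*=\mathbb{C}^\Gamma$ is an HFG Hopf algebra whether or not $\Gamma$ is finitely generated.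

The growth of $X$ is essential. With $X=(1,\frac12,\frac13,\dots)$ the image of $\varphi$ is still dense, by Lagrange interpolation, but it consists of convergent sequences. The difference is seen on functionals: evaluation at $\lambda>0$ is $\|\cdot\|_\rho$-continuous exactly when $\lambda\le\rho$, so for the nodes $1,2,3,\dots$ each norm controls only finitely many evaluations, while for the nodes $1/k$ the norm $\|\cdot\|_1$ controls all of them. The next lemma shows that this property alone makes the successive corrections possible.

\begin{lemma}\label{lem:onto}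
Let $E$ be a Fr\'echet space with defining seminorms $p_1\le p_2\le\cdots$, let $C$ be a vector space of countable dimension, and let $\varphi\colon E\to C^*$ be a continuous linear map with dense image. For $c\in C$ put $\hat c(a)=\varphi(a)(c)$. If each space $C_j=\{c\in C:\hat c\text{ is $p_j$-continuous}\}$ is finite-dimensional, then $\varphi$ is onto.
\end{lemma}

\begin{proof}
Each $\hat c$ is continuous, so $C=\bigcup_jC_j$ with $C_1\subset C_2\subset\cdots$. Let $q_j\colon E\to C_j^*$ be $\varphi$ followed by restriction. Its image is a dense subspace of a finite-dimensional space, so $q_j$ is onto and hence open.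

We claim that if $h\in C_{j+1}^*$ vanishes on $C_j$ and $\delta>0$, then $h=q_{j+1}(a)$ for some $a$ in $U=\{p_j<\delta\}$. The set $q_{j+1}(U)$ is open and absolutely convex. If it does not contain $h$, the Hahn--Banach theorem gives $c\in C_{j+1}=C_{j+1}^{**}$ with $\operatorname{Re}\hat c(a)<\operatorname{Re}h(c)$ for all $a\in U$, and rotating $a$ gives $|\hat c(a)|<|h(c)|$ on $U$. Then $\hat c$ is bounded on $U$, so $c\in C_j$ and $h(c)=0$. This contradicts the inequality at $a=0$.

Let $g\in C^*$. Choose $a_1$ with $q_1(a_1)=g|_{C_1}$. Suppose that $s_j=a_1+\dots+a_j$ satisfies $\varphi(s_j)=g$ on $C_j$. By the claim there is $a_{j+1}$ with $p_j(a_{j+1})<2^{-j}$ and $q_{j+1}(a_{j+1})=(g-\varphi(s_j))|_{C_{j+1}}$, so that $\varphi(s_{j+1})=g$ on $C_{j+1}$. Since $p_k(a_{j+1})<2^{-j}$ for $j\ge k$, the sums $s_j$ converge to some $a\in E$. For $c\in C_J$ we have $\hat c(s_j)=g(c)$ for all $j\ge J$, so $\hat c(a)=g(c)$.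
\end{proof}

\section{When is the dual of a coalgebra HFG?}\label{sec:crit}

We keep the notation of Theorem~\ref{thm:crit}. Two examples show that each of its conditions can fail while the other holds.

\begin{example}\label{ex:indep}
(a) Let $C$ have basis $c_0,c_1,\dots$ with $\Delta c_k=\sum_{i+l=k}c_i\otimes c_l$ and $\varepsilon(c_k)=\delta_{k0}$. Then $C^*=\mathbb{C}[[t]]$, and the duals of the finite-dimensional subcoalgebras are the algebras $\mathbb{C}[t]/(t^k)$. There is one simple subcoalgebra $C(u)=\mathbb{C}c_0$, $\mu_{uu}(D)\le1$, and $C_{\{u\}}=C$. So (ii) holds and (i) fails.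

(b) Let $A_k=\mathbb{C}1\oplus R_k$ with $\dim R_k=k$ and $R_k^2=0$, and let $C=\bigoplus_kA_k^*$, so that $C^*=\prod_kA_k$. The central idempotents of $C^*$ split every subcoalgebra along the summands. So each summand contains one simple subcoalgebra $C(k)$, with $d_k=1$, and $C_\Phi=\bigoplus_{k\in\Phi}A_k^*$. Here (i) holds, and (ii) fails because $\mu_{kk}(A_k^*)=k$.
\end{example}

\subsection*{Generators for all finite-dimensional quotients at once}
We need finitely many elements of $C^*$ that generate every $D_j^*$. The mechanism is visible on the algebra $A$ of block matrices $\left(\begin{smallmatrix}a&r\\0&b\end{smallmatrix}\right)$ with $a\in\operatorname{End}L$, $b\in\operatorname{End}L'$, $r\in R=L\otimes L'^*\otimes Q$. Let $X$ be diagonal with distinct entries. Polynomials in $X$ give the diagonal matrix units $P_s$ of $\operatorname{End}L$ and $P'_t$ of $\operatorname{End}L'$. If $Y\in A$ has diagonal blocks without zero entries, the products $P_sYP_{s'}$ and $P'_tYP'_{t'}$ give all matrix units. The products $P_sYP'_t=e_s\otimes e_t^*\otimes q_{st}$ cut the corner of $Y$ into $\dim L\cdot\dim L'$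 vectors $q_{st}\in Q$, and the matrix units move each $q_{st}$ to every position. So $X$ and $Y$ generate $A$ as soon as the $q_{st}$ span $Q$, which is possible exactly when $\dim Q\le\dim L\cdot\dim L'$. This is the origin of the bound $d_ud_w$ in (ii). The element $Y$ does double duty, but only for $u\ne w$: for $u=w$ the analogous products are not in the radical, and further generators taken from the radical are used instead. In general, a choice that works for all $D_j$ simultaneously comes from the Baire category theorem.

\begin{proposition}\label{prop:gen}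
Let $k\ge0$ be an integer such that $\mu_{uu}(D)\le kd_u^2$ and $\mu_{uw}(D)\le(k+1)d_ud_w$ for all $D$ and all $u\ne w$. Fix a basis $(e_s)$ of each $L(u)$ and positive integers $\lambda_{us}$ that are pairwise distinct over all pairs $(u,s)$. Then there are $X,Y,Z_1,\dots,Z_k\in C^*$ such that $X$ acts on each $L(u)$ as $\operatorname{diag}(\lambda_{us})_s$ and the images of these $k+2$ elements generate $D_j^*$ for every $j$.
\end{proposition}

\begin{proof}
Integers $\lambda_{us}$ as stated exist because there are countably many pairs, and $X$ exists by Lemma~\ref{lem:corad}. Fix $X$. For each $j$ put $A=D_j^*$, $R=\operatorname{rad}A$, $\Phi=\Phi(D_j)$, and write $R/R^2$ as in \eqref{eq:bimod}. Let $E^u_{st}\in A/R$ be the matrix units.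

\emph{Idempotents.} The product $\prod_{u\in\Phi,\,s}(X-\lambda_{us})$ kills every simple $A$-module, so it lies in $R$ and its $r$-th power is $0$ for some $r$. By the Chinese remainder theorem there are polynomials $\chi_{us}$ congruent to $1$ modulo $(\zeta-\lambda_{us})^r$ and to $0$ modulo the other $(\zeta-\lambda_{wt})^r$. The elements $P_{us}=\chi_{us}(X)\in A$ are idempotents, and $P_{us}\equiv E^u_{ss}$ modulo $R$.

\emph{Coordinates.} If $a\in A$ and $P_{us}aP_{wt}\in R$, then the class of this element in $R/R^2$ is fixed by $E^u_{ss}$ on the left and by $E^w_{tt}$ on the right, so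
\[
P_{us}\,a\,P_{wt}\equiv e_s\otimes e_t^*\otimes q^{uw}_{st}(a)\pmod{R^2}
\]
for a unique $q^{uw}_{st}(a)\in Q_{uw}$, linear in $a$. This applies to all $a\in R$, and then the $q_{st}^{uw}(a)$ are the coordinates of the class of $a$ in \eqref{eq:bimod}; they can be prescribed arbitrarily. It also applies to all $a\in A$ when $u\ne w$, because $E^u_{ss}(A/R)E^w_{tt}=0$.

\emph{Choice of $Y$ and the $Z_i$.} Let $\Psi_j$ send $(Y,Z_1,\dots,Z_k)\in C^*\times N^k$ to the family consisting of the matrices of $Y$ on the $L(u)$, the vectors $q^{uw}_{st}(Y)$ for $u\ne w$, and the vectors $q^{uw}_{st}(Z_i)$ for all $u,w$, where $u,w$ run over $\Phi$. It is a continuous linear map to a finite-dimensional space, and it is onto. For the $Z_i$ this follows from Lemma~\ref{lem:corad}. For $Y$, first prescribe the matrices, which fixes the image of $Y$ in $A/R$, and then add an element of $R$, which adjusts the $q^{uw}_{st}(Y)$ freely and leaves the matrices unchanged. Let $O_j$ be the subset of the target where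
\begin{enumerate}
\item[(1)] all matrix entries of $Y$ on $L(u)$, $u\in\Phi$, are nonzero;
\item[(2)] for $u\ne w$, the $(k+1)d_ud_w$ vectors $q^{uw}_{st}(Y)$, $q^{uw}_{st}(Z_i)$ span $Q_{uw}$;
\item[(3)] for each $u$, the $kd_u^2$ vectors $q^{uu}_{st}(Z_i)$ span $Q_{uu}$.
\end{enumerate}
Each of these finitely many conditions defines a Zariski-open set, given by the nonvanishing of an entry or of some maximal minor, and each set is nonempty by the hypothesis on $\mu_{uw}$. So $O_j$ is open and dense in the norm topology. As $\Psi_j$ is continuous and open, $\Psi_j^{-1}(O_j)$ is open and dense. The space $C^*\times N^k$ is Fr\'echet, so by Baire's theorem there is a point $(Y,Z_1,\dots,Z_k)$ in $\bigcap_j\Psi_j^{-1}(O_j)$.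

\emph{Generation.} Fix $j$, and let $B\subset A$ be the subalgebra generated by the images of $X,Y,Z_1,\dots,Z_k$. It contains the $P_{us}$, and by (1) the element $P_{us}YP_{ut}$ is a nonzero multiple of $E^u_{st}$ modulo $R$. So $A=B+R$. Let $T=B\cap R$. For $a=b+r\in A$ and $\tau\in T$ we have $a\tau\equiv b\tau$ and $\tau a\equiv\tau b$ modulo $R^2$, with $b\tau,\tau b\in T$. So the image $\overline T$ of $T$ in $R/R^2$ is a sub-bimodule. It contains the classes $e_s\otimes e_t^*\otimes q$ of $P_{us}Z_iP_{wt}$ and, for $u\ne w$, of $P_{us}YP_{wt}$. Multiplying by $E^u_{s's}$ on the left and by $E^w_{tt'}$ on the right shows that $\overline T\supset L(u)\otimes L(w)^*\otimes q$ for each such $q$. By (2) and (3), $\overline T=R/R^2$, that is, $R=T+R^2$. If $R=T+R^l$ with $l\ge2$, then $R^2=(T+R^l)(T+R^l)\subset T^2+R^{l+1}\subset T+R^{l+1}$, so $R=T+R^2=T+R^{l+1}$. Since $R$ is nilpotent, $R=T\subset B$, and $B=A$.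
\end{proof}

\subsection*{From dense image to surjection}
As in Section~\ref{sec:model}, the unbounded eigenvalues of $X$ ensure that a norm $\|\cdot\|_\rho$ controls only finitely many simple modules. Condition (i) then says that it controls only a finite-dimensional part of $C$.

\begin{proof}[Proof of Theorem~\ref{thm:crit}, sufficiency]
Assume (i) and (ii). The hypothesis of Proposition~\ref{prop:gen} holds with $k=M$, and with $k=0$ if $M=1$ and all $\mu_{uu}(D)$ vanish. Put $m=k+2$ and let $\varphi\colon\widehat{F_m}\to C^*$ be the continuous homomorphism sending $\zeta_1,\dots,\zeta_m$ to $X,Y,Z_1,\dots,Z_k$. The images of the monomials span each $D_j^*$, so $\varphi$ has dense image. By Lemma~\ref{lem:onto} and the open mapping theorem it suffices to show that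
\[
C^{(\rho)}=\{c\in C:\hat c\text{ is $\|\cdot\|_\rho$-continuous}\},\qquad \hat c(a)=\varphi(a)(c),
\]
is finite-dimensional for each $\rho>0$.

Let $c\in C^{(\rho)}$ and let $v,v'$ be words. By \eqref{eq:hit}, the functional attached to $\varphi(\zeta_{v'})\rightharpoonup c\leftharpoonup\varphi(\zeta_v)$ is $a\mapsto\hat c(\zeta_va\zeta_{v'})$, which is $\|\cdot\|_\rho$-continuous by submultiplicativity. If $c\in D_j$, then $f'\rightharpoonup c\leftharpoonup f$ depends only on the images of $f,f'$ in $D_j^*$, which are linear combinations of images of monomials. So $C^{(\rho)}$ is stable under both actions of $C^*$, and it is a subcoalgebra.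

Suppose $C(u)\subset C^{(\rho)}$. The $s$-th diagonal matrix entry is a functional on $\operatorname{End}L(u)=C(u)^*$, that is, an element $c_s\in C(u)$, and $\hat c_s(\zeta_1^l)=\lambda_{us}^l$. Hence $\lambda_{us}^l\le\gamma\rho^l$ for all $l$, and $\lambda_{us}\le\rho$. The $\lambda_{us}$ are distinct positive integers, so $\Phi=\{u:C(u)\subset C^{(\rho)}\}$ is finite. Each $D_j\cap C^{(\rho)}$ is a finite-dimensional subcoalgebra with simple subcoalgebras indexed by elements of $\Phi$. So $C^{(\rho)}\subset C_\Phi$, which is finite-dimensional by (i).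
\end{proof}

\subsection*{Necessity}

\begin{proof}[Proof of Theorem~\ref{thm:crit}, necessity]
Let $\varphi\colon\widehat{F_m}\to C^*$ be a continuous surjective homomorphism and $z_l=\varphi(\zeta_l)$.

\emph{Condition \textup{(ii)} holds with $M=m$.} Let $A=D^*$. The image of $F_m$ is a dense subspace of the finite-dimensional algebra $A$, so the images of the $z_l$ generate $A$. By Wedderburn's principal theorem (a finite-dimensional complex algebra is the direct sum of its radical and a semisimple subalgebra), $A/R^2=\Sigma\oplus R/R^2$ with $\Sigma\cong A/R$ a subalgebra. All summands of \eqref{eq:bimod} are ideals of $A/R^2$. Factoring out all but one, we obtain the quotient algebra $A'=\Sigma\oplus(L(u)\otimes L(w)^*\otimes Q_{uw})$, whose second summand has zero multiplication. The second components of the $m$ generators have $md_ud_w$ coordinates in $Q_{uw}$; let $W$ be their span. Then $\Sigma\oplus(L(u)\otimes L(w)^*\otimes W)$ is a subalgebra containing the generators, so it is $A'$, and $\mu_{uw}(D)=\dim W\le md_ud_w$.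

\emph{Condition \textup{(i)} holds.} Let $\Phi$ be finite. Fix norms on the $L(u)$, $u\in\Phi$, and $\rho>0$ larger than the operator norms of all $z_l$ on them. Let $D$ be a finite-dimensional subcoalgebra with $\Phi(D)\subset\Phi$. A composition series of the left regular module $A=D^*$ gives a vector space decomposition $A=W_1\oplus\dots\oplus W_r$ with $W_i\cong L(u_i)$, $u_i\in\Phi$, in which $z_l$ acts by an upper triangular block matrix $(z_l^{ii'})$ whose diagonal blocks are the actions on the $L(u_i)$. For $\theta>0$ use the norm $\|\sum_i\xi_i\|=\max_i\theta^{-i}\|\xi_i\|$. The operator norm of $z_l$ is then at most $\max_i\sum_{i'\ge i}\theta^{\,i'-i}\|z_l^{ii'}\|$, which is at most $\rho$ for small $\theta$. For $c\in D$, viewed as a functional on $A$, we get $|\hat c(\zeta_v)|=|c(z_v\cdot1)|\le\|c\|\,\|1\|\,\rho^{|v|}$, where $z_v=\varphi(\zeta_v)$. By Lemma~\ref{lem:free}, $\hat c$ is $\|\cdot\|_\rho$-continuous. The number $\rho$ does not depend on $D$, so the same holds for all $c\in C_\Phi$. If $\dim C_\Phi=\infty$, take linearly independent $c_1,c_2,\ldots\in C_\Phi$ with $|\hat c_j|\le\gamma_j\|\cdot\|_\rho$,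 $\gamma_j>0$, and $g\in C^*$ with $g(c_j)=j\gamma_j$. Writing $g=\varphi(a)$ we get $j\gamma_j\le\gamma_j\|a\|_\rho$ for all $j$, which is absurd.
\end{proof}

\section{A monomial basis of $K$ and the antipode}\label{sec:normal}

From now on $K$ is the algebra of Theorem~\ref{thm:main}. In this section and the next only $n\ge2$ is assumed. For $n=1$ the relations say that $x^{(i+1)}$ is the two-sided inverse of $x^{(i)}$, so $K=\mathbb{C}[t,t^{-1}]$ with the bijective antipode $t\mapsto t^{-1}$.

\subsection*{Hopf structure}
The map $\Delta$ respects the relations, since it sends their left sides to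
\begin{align*}
\sum_{p,q}x^{(i)}_{ap}x^{(i+1)}_{bq}\otimes\sum_cx^{(i)}_{pc}x^{(i+1)}_{qc}&=\sum_px^{(i)}_{ap}x^{(i+1)}_{bp}\otimes1=\delta_{ab}\,1\otimes1,\\
\sum_{p,q}\sum_cx^{(i+1)}_{cp}x^{(i)}_{cq}\otimes x^{(i+1)}_{pa}x^{(i)}_{qb}&=1\otimes\sum_px^{(i+1)}_{pa}x^{(i)}_{pb}=\delta_{ab}\,1\otimes1,
\end{align*}
and $\varepsilon$ sends both to $\sum_c\delta_{ac}\delta_{bc}=\delta_{ab}$. Coassociativity and the counit axioms are equalities of algebra homomorphisms that hold on generators. Extend $S$ as an antihomomorphism. It sends the left side of $(\alpha_i)$ to $\sum_cx^{(i+2)}_{cb}x^{(i+1)}_{ca}$, which is $\delta_{ab}$ by $(\beta_{i+1})$, and the left side of $(\beta_i)$ to $\sum_cx^{(i+1)}_{bc}x^{(i+2)}_{ac}$, which is $\delta_{ab}$ by $(\alpha_{i+1})$. On the generator $x^{(i)}_{ab}$ the axioms $S(h_{(1)})h_{(2)}=\varepsilon(h)1$ and $h_{(1)}S(h_{(2)})=\varepsilon(h)1$ are $(\beta_i)$ and $(\alpha_i)$. They pass to products because $S(g_{(1)}h_{(1)})g_{(2)}h_{(2)}=S(h_{(1)})S(g_{(1)})g_{(2)}h_{(2)}$ and $g_{(1)}h_{(1)}S(g_{(2)}h_{(2)})=g_{(1)}h_{(1)}S(h_{(2)})S(g_{(2)})$. So $K$ is a Hopf algebra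 of countable dimension.

\subsection*{Shapes}
For a word $w=(w_1,\dots,w_k)$ in $\mathbb{Z}_{\ge0}$, of length $|w|=k$, and $a,b\in\{1,\dots,n\}^k$, let $x^w_{ab}=x^{(w_1)}_{a_1b_1}\cdots x^{(w_k)}_{a_kb_k}$. This is a monomial of \emph{shape} $w$ with \emph{rows} $a$ and \emph{columns} $b$, and
\begin{equation}\label{eq:matrixcoprod}
\Delta x^w_{ab}=\sum_cx^w_{ac}\otimes x^w_{cb}.
\end{equation}
A position $j<k$ is an \emph{ascent} of $w$ if $w_{j+1}=w_j+1$ and a \emph{descent} if $w_{j+1}=w_j-1$. In either case let $\partial_jw$ be $w$ with positions $j,j+1$ deleted. Write $u\le w$ if $u$ is obtained from $w$ by a sequence of such deletions. This is a partial order, since deletions shorten words, and each $w$ has finitely many $u\le w$. The relations of $K$ express a combination of monomials of shape $w$ through monomials of shape $\partial_jw$, so the order records which shapes interact. A set $\pi$ of words is \emph{down-closed} if $u\le w\in\pi$ implies $u\in\pi$. For such $\pi$ let $K_\pi$ be the span of the $x^w_{ab}$ with $w\in\pi$; it is a subcoalgebra by \eqref{eq:matrixcoprod}. Every finite-dimensional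 subspace of $K$ lies in $K_\pi$ for some finite down-closed $\pi$.

\subsection*{The diamond lemma}
Both the failure of surjectivity of $S$ and the dimensions of the $K_\pi$ require a basis of $K$. We recall Bergman's diamond lemma~\cite{Bergman}. Consider a free algebra with a set of rules $W_\sigma\to f_\sigma$, where $W_\sigma$ is a monomial. A \emph{reduction} is a linear map that replaces one monomial $AW_\sigma B$ by $Af_\sigma B$ and fixes all other monomials. A monomial is \emph{irreducible} if it contains no $W_\sigma$ as a subword. An \emph{overlap ambiguity} is a monomial $ABC$ with $A,B,C$ nonempty, $AB=W_\sigma$ and $BC=W_\tau$; it is \emph{resolvable} if $f_\sigma C$ and $Af_\tau$ are carried to the same element by sequences of reductions. An \emph{inclusion ambiguity} occurs when $W_\sigma$ is a subword of $W_\tau$ for some $\sigma\ne\tau$. Suppose there is a partial order on monomials that has the descending chain condition, satisfies $ABC<AB'C$ whenever $B<B'$, and makes each $f_\sigma$ a combination of monomials less than $W_\sigma$. Then every element is carried to a combination of irreducible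 monomials by finitely many reductions. If moreover there are no inclusion ambiguities and all overlap ambiguities are resolvable, the irreducible monomials form a basis of the quotient by the ideal generated by the $W_\sigma-f_\sigma$.

Each relation of $K$ becomes a rule once one term of the sum over $c$ is singled out. Let $\kappa=(\kappa_i)_{i\ge0}$ be a sequence in $\{1,\dots,n\}$ and consider
\begin{equation}\label{eq:rules}
x^{(i)}_{a\kappa_i}x^{(i+1)}_{b\kappa_i}\to\delta_{ab}-\sum_{c\ne\kappa_i}x^{(i)}_{ac}x^{(i+1)}_{bc},\qquad x^{(i+1)}_{\kappa_ia}x^{(i)}_{\kappa_ib}\to\delta_{ab}-\sum_{c\ne\kappa_i}x^{(i+1)}_{ca}x^{(i)}_{cb}.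
\end{equation}
The irreducible monomials are called \emph{$\kappa$-normal}. Thus $x^w_{ab}$ is $\kappa$-normal if and only if
\begin{equation}\label{eq:normal}
\begin{aligned}
(b_j,b_{j+1})&\ne(\kappa_{w_j},\kappa_{w_j})&&\text{at each ascent }j,\\
(a_j,a_{j+1})&\ne(\kappa_{w_j-1},\kappa_{w_j-1})&&\text{at each descent }j.
\end{aligned}
\end{equation}
If $\kappa_i=\kappa_{i+1}$, the rules for $(\alpha_i)$ and $(\alpha_{i+1})$ overlap; for $n=1$ this overlap $x^{(i)}x^{(i+1)}x^{(i+2)}$ reduces to both $x^{(i+2)}$ and $x^{(i)}$ and is not resolvable. For $n\ge2$ we can avoid such overlaps altogether, and this is where $n\ge2$ enters.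

\begin{proposition}\label{prop:basis}
Suppose $\kappa_i\ne\kappa_{i+1}$ for all $i$. Then the $\kappa$-normal monomials form a basis of $K$, and for down-closed $\pi$ those with shape in $\pi$ form a basis of $K_\pi$.
\end{proposition}

\begin{proof}
\emph{Order.} We write $[\,\cdot\,]$ for $1$ or $0$ according as a statement holds or not. Give the letter $x^{(i)}_{ab}$ the weight $[b=\kappa_i]+[a=\kappa_{i-1}]$, the second term being omitted for $i=0$. Order the letters totally, first by $i$, then by weight, with ties broken arbitrarily; this is a well-order. Order monomials by length and then lexicographically. This is a well-order compatible with multiplication on both sides. In each rule \eqref{eq:rules}, the term $\delta_{ab}$ is shorter than the left side, and each other term has a first letter with the same upper index and with weight smaller by one. So the rules are decreasing.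

\emph{Ambiguities.} The left sides are distinct words of length $2$, so there are no inclusions, and each overlap has one of the shapes $(i,i+1,i+2)$, $(i+2,i+1,i)$, $(i,i+1,i)$, $(i+1,i,i+1)$. In the first shape the column of the middle letter would equal both $\kappa_i$ and $\kappa_{i+1}$, and in the second its row would; so these do not occur. For the other two, fix $i$ and write $x=x^{(i)}$, $y=x^{(i+1)}$, $\kappa=\kappa_i$. For $x_{a\kappa}y_{\kappa\kappa}x_{\kappa b}$, reducing the left pair first or the right pair first gives
\begin{align*}
\delta_{a\kappa}x_{\kappa b}-\sum_{c\ne\kappa}x_{ac}(y_{\kappa c}x_{\kappa b})&\to\delta_{a\kappa}x_{ab}-\sum_{c\ne\kappa}x_{ac}\Big(\delta_{cb}-\sum_{r\ne\kappa}y_{rc}x_{rb}\Big),\\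
\delta_{\kappa b}x_{a\kappa}-\sum_{r\ne\kappa}(x_{a\kappa}y_{r\kappa})x_{rb}&\to\delta_{\kappa b}x_{ab}-\sum_{r\ne\kappa}\Big(\delta_{ar}-\sum_{c\ne\kappa}x_{ac}y_{rc}\Big)x_{rb}.
\end{align*}
The coefficient of $x_{ab}$ is $[a=\kappa]-[b\ne\kappa]$ in the first line and $[b=\kappa]-[a\ne\kappa]$ in the second. Both equal $[a=\kappa]+[b=\kappa]-1$, and the remaining term is $\sum_{r,c\ne\kappa}x_{ac}y_{rc}x_{rb}$ in both lines. For $y_{\kappa a}x_{\kappa\kappa}y_{b\kappa}$ we get
\begin{align*}
\delta_{a\kappa}y_{b\kappa}-\sum_{r\ne\kappa}y_{ra}(x_{r\kappa}y_{b\kappa})&\to\delta_{a\kappa}y_{ba}-\sum_{r\ne\kappa}y_{ra}\Big(\delta_{rb}-\sum_{c\ne\kappa}x_{rc}y_{bc}\Big),\\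
\delta_{\kappa b}y_{\kappa a}-\sum_{c\ne\kappa}(y_{\kappa a}x_{\kappa c})y_{bc}&\to\delta_{\kappa b}y_{ba}-\sum_{c\ne\kappa}\Big(\delta_{ac}-\sum_{r\ne\kappa}y_{ra}x_{rc}\Big)y_{bc},
\end{align*}
and both equal $([a=\kappa]+[b=\kappa]-1)\,y_{ba}+\sum_{r,c\ne\kappa}y_{ra}x_{rc}y_{bc}$. The diamond lemma gives the first claim. A reduction replaces a monomial of shape $w$ by monomials of shape $w$ or $\partial_jw$, so the normal monomials with shape in $\pi$ span $K_\pi$.
\end{proof}

From now on $\kappa_i=1$ for $i$ even, $\kappa_i=2$ for $i$ odd, and \emph{normal} means $\kappa$-normal. The conditions \eqref{eq:normal} on rows and on columns are independent. So the number of normal monomials of shape $w$ is $N_{\mathrm{asc}}(w)N_{\mathrm{desc}}(w)$, where $N_{\mathrm{asc}}(w)$ counts the tuples $b$ and $N_{\mathrm{desc}}(w)$ the tuples $a$ allowed by \eqref{eq:normal}.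

\begin{lemma}\label{lem:S}
The antipode $S$ of $K$ is injective. The space $S^m(K)$ is spanned by the normal monomials in the letters $x^{(i)}_{ab}$ with $i\ge m$. In particular $x^{(m)}_{11}\in S^m(K)\setminus S^{m+1}(K)$ for all $m\ge0$, so $S$ is not surjective, and $\bigcap_mS^m(K)=\mathbb{C}1$.
\end{lemma}

\begin{proof}
The map $S^m$ is a homomorphism or an antihomomorphism, so $S^m(K)$ is the subalgebra generated by the letters with $i\ge m$. Reductions introduce no new upper index, so this subalgebra is spanned by the normal monomials in these letters. Single letters are normal, and the empty monomial is the only one that has all its upper indices $\ge m$ for every $m$. This gives the last sentence.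

Because $S$ shifts the upper index, it does not preserve normality for $\kappa$; it carries it to normality for the shifted sequence. Let $\kappa'_i=\kappa_{i-1}$ for $i\ge1$ and $\kappa'_0=2$, so that $\kappa'_i\ne\kappa'_{i+1}$ for all $i$. On monomials $S$ is induced by the bijection $\theta$ onto the monomials in letters with $i\ge1$ that reverses the word and replaces $x^{(i)}_{ab}$ by $x^{(i+1)}_{ba}$. We have
\[
\theta\big(x^{(i)}_{a\kappa_i}x^{(i+1)}_{b\kappa_i}\big)=x^{(i+2)}_{\kappa_ib}x^{(i+1)}_{\kappa_ia},\qquad\theta\big(x^{(i+1)}_{\kappa_ia}x^{(i)}_{\kappa_ib}\big)=x^{(i+1)}_{b\kappa_i}x^{(i+2)}_{a\kappa_i}.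
\]
Since $\kappa'_{i+1}=\kappa_i$, the right sides are exactly the left sides of the $\kappa'$-rules for $(\beta_{i+1})$ and $(\alpha_{i+1})$, $i\ge0$, and these are the only $\kappa'$-rules that can apply to a monomial in letters with upper index $\ge1$. So $\theta$ maps distinct $\kappa$-normal monomials to distinct $\kappa'$-normal monomials. By Proposition~\ref{prop:basis} for $\kappa$ and for $\kappa'$, the map $S$ sends a basis to a linearly independent family.
\end{proof}

\begin{remark}
The same argument shows that $K$ is not affine: finitely many elements lie in the subalgebra generated by the letters with $i\le m$ for some $m$, which is spanned by the normal monomials in these letters and does not contain $x^{(m+1)}_{11}$.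
\end{remark}

\section{The finite-dimensional quotients of $K^*$}\label{sec:modules}

Put $H=K^*$ and, for finite down-closed $\pi$, $A_\pi=K_\pi^*=H/K_\pi^\perp$. In the rest of the paper a \emph{module} is a finite-dimensional left $H$-module on which $H$ acts through some $A_\pi$, and it is an \emph{$A_\pi$-module} if $K_\pi^\perp$ acts by zero. Every finite-dimensional module over $D^*$, for $D\subset K$ a finite-dimensional subcoalgebra, is a module in this sense, because $D\subset K_\pi$ for some $\pi$. We write $[M:L]$ for the multiplicity of a simple module $L$ in a composition series of $M$. To apply Theorem~\ref{thm:crit} we must find the simple modules and control how they are glued together. We build $A_\pi$ one word at a time: removing a maximal word $w$ from $\pi$ factors out an ideal, and we identify this ideal explicitly.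

\subsection*{The modules attached to a word}
Let $V(w)$ have basis $e_b$, $b\in\{1,\dots,n\}^{|w|}$, and let $f\in H$ act by the matrix $T_w(f)=(f(x^w_{ab}))_{a,b}$. By \eqref{eq:matrixcoprod}, $T_w(fg)=T_w(f)T_w(g)$, and $V(w)$ is an $A_\pi$-module whenever $w\in\pi$. Fix a position $j$, and for a tuple $b$ of length $|w|-2$ let $b[c,c']$ be the tuple obtained by inserting $c,c'$ at positions $j,j+1$. Define
\begin{align*}
\mathrm{coev}_j&\colon V(\partial_jw)\to V(w),& e_b&\mapsto\textstyle\sum_ce_{b[c,c]}&&(j\text{ an ascent}),\\
\mathrm{ev}_j&\colon V(w)\to V(\partial_jw),& e_{b[c,c']}&\mapsto\delta_{cc'}e_b&&(j\text{ a descent}).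
\end{align*}
These are module maps. At an ascent, $(\alpha_{w_j})$ gives $\sum_cx^w_{a[p,p'],\,b[c,c]}=\delta_{pp'}x^{\partial_jw}_{ab}$, so
\[
T_w(f)\,\mathrm{coev}_je_b=\sum_{a,p,p'}\delta_{pp'}f(x^{\partial_jw}_{ab})\,e_{a[p,p']}=\mathrm{coev}_jT_{\partial_jw}(f)e_b .
\]
At a descent, $(\beta_{w_{j+1}})$ gives $\sum_px^w_{a[p,p],\,b[c,c']}=\delta_{cc'}x^{\partial_jw}_{ab}$, so
\[
\mathrm{ev}_jT_w(f)e_{b[c,c']}=\sum_a\delta_{cc'}f(x^{\partial_jw}_{ab})\,e_a=T_{\partial_jw}(f)\,\mathrm{ev}_je_{b[c,c']}.
\]
An element $f$ that vanishes on all shapes below $w$ therefore acts on $V(w)$ by an operator that kills the images of the $\mathrm{coev}_j$ and takes values in the kernels of the $\mathrm{ev}_j$. This leads to the submodule, quotient module and image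
\[
U(w)=\bigcap_{j\text{ descent}}\ker\mathrm{ev}_j,\qquad\overline V(w)=V(w)\Big/\sum_{j\text{ ascent}}\operatorname{im}\mathrm{coev}_j,\qquad L(w)=\operatorname{im}\iota,
\]
where $\iota\colon U(w)\to\overline V(w)$ is the inclusion into $V(w)$ followed by the projection. Put $d_w=\dim L(w)$. We regard $\operatorname{Hom}(\overline V(w),U(w))$ as a subspace of $\operatorname{End}V(w)$. It is spanned by the operators $\xi\eta\colon y\mapsto\eta(y)\xi$ with $\xi\in U(w)$, $\eta\in\overline V(w)^*\subset V(w)^*$, and
\begin{equation}\label{eq:rankone}
(\xi\eta)(\xi'\eta')=\eta(\iota\xi')\,\xi\eta' .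
\end{equation}

\begin{example}\label{ex:01}
Let $w=(0,1)$, $\pi=\{\emptyset,w\}$, $V=V(w)$, and let $\ell\subset V$ be the line spanned by $\sum_ce_{(c,c)}$. Then $U(w)=V$ and $\overline V(w)=L(w)=V/\ell$, while $L(\emptyset)=V(\emptyset)\cong\ell$. Since $1=\sum_cx^{(0)}_{1c}x^{(1)}_{1c}$, the $x^w_{ab}$ span $K_\pi$, so $T_w$ embeds $A_\pi$ into the algebra of endomorphisms of $V$ preserving $\ell$. That algebra has dimension $n^4-(n^2-1)$, and Proposition~\ref{prop:basis} gives $\dim K_\pi=1+(n^2-1)n^2$, the same number. So $A_\pi$ is the whole stabilizer of $\ell$. Its simple modules are $\ell$ and $V/\ell$; the kernel of $A_\pi\to A_{\{\emptyset\}}=\mathbb{C}$ is $\operatorname{Hom}(V/\ell,V)$; the radical is $\operatorname{Hom}(V/\ell,\ell)=L(\emptyset)\otimes L(w)^*$, so $\mu_{\emptyset w}(K_\pi)=1$. The lemmas below extend this picture to all words.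
\end{example}

\begin{lemma}\label{lem:dim}
If $b_j\ne b_{j+1}$ for all $j$, then $e_b\in U(w)$ and $\iota(e_b)\ne0$. Moreover $d_w\ge(n-1)^{|w|}$.
\end{lemma}

\begin{proof}
For such $b$, every $\mathrm{ev}_j$ kills $e_b$. The coordinate functional $e_b^*$ vanishes on the images of the $\mathrm{coev}_j$, which involve only tuples with two equal adjacent entries, so $e_b^*\in\overline V(w)^*$. As $e_b^*(\iota e_{b'})=\delta_{bb'}$, the vectors $\iota(e_b)$ for such $b$ are linearly independent. There are $n(n-1)^{|w|-1}$ of them if $|w|\ge1$, and one if $w=\emptyset$.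
\end{proof}

\subsection*{The ideal of a maximal word}
Let $\pi$ be finite and down-closed, $w$ a maximal element of $\pi$, and $\pi'=\pi\setminus\{w\}$, which is again down-closed. Let $J=J_{w,\pi}\subset A_\pi$ be the annihilator of $K_{\pi'}$, a two-sided ideal with $A_\pi/J=A_{\pi'}$.

\begin{lemma}\label{lem:J}
The map $T_w$ restricts to a bijection from $J$ onto $\operatorname{Hom}(\overline V(w),U(w))$. If $M$ is a left $A_\pi$-module, then $JM$ is a sum of homomorphic images of $U(w)$. If $F$ is a right $A_\pi$-module, then $FJ$ is a sum of homomorphic images of $\overline V(w)^*$.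
\end{lemma}

\begin{proof}
The space $K_\pi$ is spanned by $K_{\pi'}$ and the $x^w_{ab}$, so $T_w$ is injective on $J$. For $f\in J$ we have $T_{\partial_jw}(f)=0$, because $\partial_jw\in\pi'$. Hence $\mathrm{ev}_jT_w(f)=0$ at descents and $T_w(f)\,\mathrm{coev}_j=0$ at ascents, that is, $T_w(J)\subset\operatorname{Hom}(\overline V(w),U(w))$. Equality follows from a dimension count.

Order the tuples $b$ lexicographically, using at position $j$ a total order on $\{1,\dots,n\}$ with maximum $\kappa_{w_j}$. If $b=b'[\kappa_{w_j},\kappa_{w_j}]$ at an ascent $j$, then $e_b\equiv-\sum_{c\ne\kappa_{w_j}}e_{b'[c,c]}$ in $\overline V(w)$, and the tuples on the right are smaller than $b$. By induction $\overline V(w)$ is spanned by the $e_b$ with $b$ allowed by the first line of \eqref{eq:normal}, so $\dim\overline V(w)\le N_{\mathrm{asc}}(w)$. Next, $U(w)^*=V(w)^*/\sum_j\operatorname{im}\mathrm{ev}_j^t$, and $\mathrm{ev}_j^t(e_{a'}^*)=\sum_ce^*_{a'[c,c]}$ at a descent $j$. The same induction, with an order of maximum $\kappa_{w_j-1}$ at each position $j$ with $w_j\ge1$, shows that $U(w)^*$ is spanned by the $e_a^*$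 with $a$ allowed by the second line of \eqref{eq:normal}, so $\dim U(w)\le N_{\mathrm{desc}}(w)$. By Proposition~\ref{prop:basis},
\[
\dim J=\dim K_\pi-\dim K_{\pi'}=N_{\mathrm{asc}}(w)N_{\mathrm{desc}}(w)\ge\dim\operatorname{Hom}(\overline V(w),U(w)).
\]
This proves the first claim, and we now write $\xi\eta$ also for the corresponding element of $J$. Since $T_w$ is multiplicative, $f\cdot(\xi\eta)=(f\xi)\eta$ and $(\xi\eta)\cdot f=\xi(\eta f)$ for $f\in A_\pi$. So for $y\in M$ and fixed $\eta$ the map $\xi\mapsto(\xi\eta)y$ is a homomorphism $U(w)\to M$, and the images of these maps span $JM$. For $y\in F$ and fixed $\xi$ the map $\eta\mapsto y(\xi\eta)$ is a homomorphism of right modules $\overline V(w)^*\to F$, and the images span $FJ$.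
\end{proof}

We use twice the following fact: if $P$ acts on a module $M$ as an idempotent, then the rank of $P$ equals its trace, so it is the sum of the ranks of $P$ on the composition factors of $M$.

\begin{lemma}\label{lem:simple}
Let $\pi$ be finite and down-closed. In \textup{(a)} and \textup{(b)} let $w$ be maximal in $\pi$ and $J=J_{w,\pi}$.
\begin{enumerate}
\item[(a)] $J^2=J$, and there is an idempotent $P\in J$ of rank one on $V(w)$.
\item[(b)] $\ker\iota$ is the largest proper submodule of $U(w)$, the module $L(w)$ is simple, $JL(w)=L(w)$, and $JL(u)=0$ for $u\in\pi\setminus\{w\}$.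
\item[(c)] The simple $A_\pi$-modules are the $L(u)$, $u\in\pi$, and they are pairwise non-isomorphic.
\item[(d)] A module all of whose composition factors are among the $L(u)$, $u\in\pi$, is an $A_\pi$-module.
\item[(e)] $[V(w):L(w)]=1$ for every word $w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:dim}, $\iota\ne0$. Choose $\xi_0,\eta_0$ with $\eta_0(\iota\xi_0)=1$. By \eqref{eq:rankone}, $P=\xi_0\eta_0$ is idempotent and $\xi\eta=(\xi\eta_0)(\xi_0\eta)$ for all $\xi,\eta$.

(b) The submodule $\ker\iota$ is proper. If $y\in U(w)$ and $\iota y\ne0$, pick $\eta$ with $\eta(\iota y)=1$; then $(\xi\eta)y=\xi$ for all $\xi$, so $Jy=U(w)$. Hence every proper submodule lies in $\ker\iota$, the quotient $L(w)\cong U(w)/\ker\iota$ is simple, and $JL(w)=L(w)$. For $u\in\pi\setminus\{w\}$ and $f\in J$ we have $T_u(f)=0$, so $J$ kills $V(u)$ and its subquotient $L(u)$.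

(c) Induction on $|\pi|$, starting from $A_\emptyset=0$. Take $w$ maximal in $\pi$, and let $M$ be a simple $A_\pi$-module. If $JM=0$, then $M$ is a simple $A_{\pi\setminus\{w\}}$-module and induction applies. Otherwise Lemma~\ref{lem:J} gives a nonzero, hence surjective, map $U(w)\to M$; its kernel is a maximal submodule, so it is $\ker\iota$ and $M\cong L(w)$. By (b), $L(w)\not\cong L(u)$ for $u\in\pi\setminus\{w\}$, and the remaining pairs are covered by induction.

(d) Such a module $M$ is an $A_\sigma$-module for some finite down-closed $\sigma\supset\pi$. If $\sigma\ne\pi$, take $w$ maximal in $\sigma\setminus\pi$. No element of $\pi$ lies above $w$, since $\pi$ is down-closed, so $w$ is maximal in $\sigma$. By (b), $J_{w,\sigma}$ kills all composition factors of $M$, so some power of it kills $M$. By (a) this power is $J_{w,\sigma}$ itself. So $M$ is an $A_{\sigma\setminus\{w\}}$-module, and we repeat until $\sigma=\pi$.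

(e) Take $\pi=\{v:v\le w\}$ and $P$ as in (a). By (c) the composition factors of $V(w)$ are among the $L(v)$, $v\le w$, and by (b) $P$ kills $L(v)$ for $v<w$. So $1=[V(w):L(w)]\cdot\operatorname{rank}(P|_{L(w)})$.
\end{proof}

Every simple subcoalgebra of $K$ lies in some $K_\pi$, and those in $K_\pi$ correspond to the simple $A_\pi$-modules. So, by (c), the index set $\Lambda$ of Theorem~\ref{thm:crit} for $C=K$ is the set of all words, and $L(w)$, $d_w$ have the same meaning here and there.

\begin{corollary}\label{cor:i}
The coalgebra $K$ satisfies condition \textup{(i)} of Theorem~\ref{thm:crit}.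
\end{corollary}

\begin{proof}
Let $\Phi$ be a finite set of words and $\pi$ the finite set of words below some element of $\Phi$. Let $D$ be a finite-dimensional subcoalgebra with $\Phi(D)\subset\Phi$. The module $D^*$ has composition factors $L(u)$ with $u\in\Phi$, so $K_\pi^\perp$ kills it by Lemma~\ref{lem:simple}(d). Applying $f\in K_\pi^\perp$ to the unit of $D^*$ gives $f|_D=0$. Hence $D\subset K_\pi$, and $K_\Phi\subset K_\pi$ is finite-dimensional.
\end{proof}

\section{Multiplicities}\label{sec:mult}

It remains to bound $\mu_{uw}(D)$ by $d_ud_w$. We shall see that $\mu_{uw}(D)$ is at most a composition multiplicity in $V(w)$ or $V(u)$. The trivial bound $\dim V(w)=n^{|w|}$ for such a multiplicity is too weak, since we only know $d_w\ge(n-1)^{|w|}$ and the ratio of the two is unbounded. A grading by a free group cuts $V(w)$ into much smaller pieces, and each copy of $L(u)$ must meet one fixed piece.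

\begin{lemma}\label{lem:mult}
If $n\ge6$, then $[V(w):L(u)]\le d_w$ for all words $u,w$.
\end{lemma}

\begin{proof}
Let $G$ be the free group on $t_1,\dots,t_n$. The assignment $x^{(i)}_{ab}\mapsto\delta_{ab}t_a^{(-1)^i}$ sends the left sides of $(\alpha_i)$ and $(\beta_i)$ to $\delta_{ab}t_a^{\pm1}t_a^{\mp1}=\delta_{ab}$, so it defines an algebra homomorphism $\psi\colon K\to\mathbb{C}G$. For $g\in G$ let $P_g\in H$ send $y\in K$ to the coefficient of $g$ in $\psi(y)$. For a word $w$ of length $k$ and a tuple $b$ put $\deg_w(b)=t_{b_1}^{\epsilon_1}\cdots t_{b_k}^{\epsilon_k}$ with $\epsilon_j=(-1)^{w_j}$. Then $P_g(x^w_{ab})=\delta_{ab}[\deg_w(b)=g]$, so $T_w(P_g)$ is the projection onto the span of the $e_b$ with $\deg_w(b)=g$.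

Let $b^0=(1,2,1,2,\dots)$ have length $|u|$ and let $g=\deg_u(b^0)$. By Lemma~\ref{lem:dim}, $\iota(e_{b^0})$ is a nonzero vector of $L(u)$, and $P_g$ fixes it. So $P_g$ has rank at least $1$ on $L(u)$, and additivity of ranks gives
\[
[V(w):L(u)]\le\operatorname{rank}T_w(P_g)=\#\{b\in\{1,\dots,n\}^k:\deg_w(b)=g\}.
\]
To count these $b$, reduce the product $t_{b_1}^{\epsilon_1}\cdots t_{b_k}^{\epsilon_k}$ from left to right. At each step the new factor is either appended to the current reduced word or cancels its last letter, so there are at most $2^k$ patterns of steps. The pattern determines which step cancels the letter appended at which earlier step, as closing brackets are matched with opening ones. The letters that are never canceled spell the reduced word of $g$, so their indices are determined. The other steps form at most $k/2$ matched pairs, and the two indices in a pair are equal, which leaves at most $n$ choices for each pair. So the number of tuples is at most $2^kn^{k/2}=(2\sqrt n)^k$. For $n\ge6$ we have $(n-1)^2-4n=n^2-6n+1>0$, so $(2\sqrt n)^k\le(n-1)^k\le d_w$ by Lemma~\ref{lem:dim}.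
\end{proof}

The inequality $4n\le(n-1)^2$ is the only place in the paper where $n\ge6$ is used; it fails for $2\le n\le5$.

To read off $\mu_{uw}(D)$ we form a module with top $L(w)$ and $\mu_{uw}(D)$ copies of $L(u)$ below it. If $w$ is maximal among the words below $u$ or $w$, the ideal $J$ of $w$ shows that this module is a quotient of $U(w)$. This fails exactly when $w<u$; then $u$ is maximal, and we use right modules with top $L(u)^*$ instead.

\begin{proposition}\label{prop:ii}
Let $n\ge6$. For every finite-dimensional subcoalgebra $D\subset K$ and all words $u,w$ we have $\mu_{uw}(D)\le d_ud_w$ and $\mu_{uu}(D)=0$.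
\end{proposition}

\begin{proof}
Let $A=D^*$, $R=\operatorname{rad}A$, $\mu=\mu_{uw}(D)$. We may assume $u,w\in\Phi(D)$. Idempotents lift modulo the nilpotent ideal $R$, so for $v\in\Phi(D)$ there is an idempotent $P_v\in A$ whose image in $A/R$ is the matrix unit $E^v_{11}$.

\emph{Case 1: $w\not<u$} (this includes $u=w$). The left module $AP_w$ has $AP_w/RP_w=(A/R)E^w_{11}\cong L(w)$. Every maximal submodule contains $R\cdot AP_w=RP_w$, so $RP_w$ is the unique maximal submodule. By \eqref{eq:bimod},
\[
RP_w/R^2P_w=(R/R^2)E^w_{11}\cong\bigoplus_vL(v)\otimes Q_{vw},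
\]
because $L(w)^*E^w_{11}$ is one-dimensional and $L(v')^*E^w_{11}=0$ for $v'\ne w$. Factoring the summands with $v\ne u$ out of $AP_w/R^2P_w$, we get a module $E$ with a unique maximal submodule $E'\cong L(u)^\mu$ and $E/E'\cong L(w)$. Let $\sigma=\{v:v\le u\text{ or }v\le w\}$. By Lemma~\ref{lem:simple}(d), $E$ is an $A_\sigma$-module, and $w$ is maximal in $\sigma$ since $w\not<u$. Let $J=J_{w,\sigma}$. As $JL(w)=L(w)$, we have $JE\not\subset E'$. By Lemma~\ref{lem:J}, some homomorphic image of $U(w)$ in $E$ is not contained in $E'$, so it equals $E$. Thus $E$ is a subquotient of $V(w)$. If $u\ne w$, then $\mu=[E:L(u)]\le[V(w):L(u)]\le d_w\le d_ud_w$ by Lemma~\ref{lem:mult}. If $u=w$, then $1+\mu=[E:L(w)]\le1$ by Lemma~\ref{lem:simple}(e), so $\mu=0$.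

\emph{Case 2: $w<u$.} The right module $P_uA$ has the unique maximal submodule $P_uR$, with $P_uA/P_uR=E^u_{11}(A/R)\cong L(u)^*$ and $P_uR/P_uR^2=E^u_{11}(R/R^2)\cong\bigoplus_vL(v)^*\otimes Q_{uv}$. Factoring the summands with $v\ne w$ out of $P_uA/P_uR^2$, we get a right module $F$ with a unique maximal submodule $F'\cong(L(w)^*)^\mu$ and $F/F'\cong L(u)^*$. The left module $F^*$ has composition factors $L(u)$ once and $L(w)$ with multiplicity $\mu$. Let $\sigma=\{v:v\le u\}$, which contains $w$ and has $u$ as its maximum. By Lemma~\ref{lem:simple}(d), $K_\sigma^\perp$ kills $F^*$ and hence $F$, so $F$ is a right $A_\sigma$-module. Let $J=J_{u,\sigma}$. Since $JL(u)\ne0$, we have $L(u)^*J\ne0$ and $FJ\not\subset F'$. By Lemma~\ref{lem:J}, some homomorphic image of $\overline V(u)^*$ in $F$ is not contained in $F'$, so it equals $F$. Dually, $F^*$ embeds in $\overline V(u)$, a quotient of $V(u)$, and $\mu\le[V(u):L(w)]\le d_u\le d_ud_w$ by Lemma~\ref{lem:mult}.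
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

We first treat the commutative case, which gives the optimality statement.

\begin{lemma}\label{lem:comm}
If $H$ is a commutative Hopf $\widehat\otimes$-algebra with antipode $S$, then $S^2=\mathrm{id}$.
\end{lemma}

\begin{proof}
Let $\mathrm{m}$ be the multiplication and $\mathrm{u}$ the unit map of $H$. For $B=H$ or $B=H\widehat\otimes H$, the continuous linear maps $B\to H$ form an associative algebra under the convolution $\phi*\psi=\mathrm{m}(\phi\widehat\otimes\psi)\Delta_B$, with unit $\mathrm{u}\varepsilon_B$. The antipode axioms read $S*\mathrm{id}=\mathrm{id}*S=\mathrm{u}\varepsilon$; evaluated at $1$ they give $S(1)=1$. Since $\mathrm{m}$ is a coalgebra map, $(S\mathrm{m})*\mathrm{m}=(S*\mathrm{id})\mathrm{m}=\mathrm{u}\varepsilon_{H\widehat\otimes H}$. By commutativity, $\mathrm{m}*\mathrm{m}(S\widehat\otimes S)=\mathrm{m}\big((\mathrm{id}*S)\widehat\otimes(\mathrm{id}*S)\big)=\mathrm{u}\varepsilon_{H\widehat\otimes H}$; in Sweedler's notation this is $g_{(1)}h_{(1)}S(g_{(2)})S(h_{(2)})=g_{(1)}S(g_{(2)})\,h_{(1)}S(h_{(2)})$.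 A left inverse and a right inverse of $\mathrm{m}$ coincide, so $S\mathrm{m}=\mathrm{m}(S\widehat\otimes S)$. Therefore
\[
S*S^2=\mathrm{m}(S\widehat\otimes S)(\mathrm{id}\widehat\otimes S)\Delta=S\circ(\mathrm{id}*S)=S\mathrm{u}\varepsilon=\mathrm{u}\varepsilon,
\]
and $S^2=(\mathrm{id}*S)*S^2=\mathrm{id}*(S*S^2)=\mathrm{id}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Sections~\ref{sec:normal} and~\ref{sec:prelim}, $H=K^*$ is a Fr\'echet Arens--Michael Hopf $\widehat\otimes$-algebra with antipode $S_H(f)=f\circ S$ and augmentation ideal $\ker\varepsilon_H=\{f:f(1)=0\}$. By Corollary~\ref{cor:i} and Proposition~\ref{prop:ii}, $K$ satisfies (i) and (ii) of Theorem~\ref{thm:crit} with $M=1$ and all $\mu_{uu}(D)=0$. So $H\cong\widehat{F_2}/I$ for a closed two-sided ideal $I$, and $H$ is an HFG Hopf algebra.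

We use Lemma~\ref{lem:S}. Since $S$ is injective, every $g\in K^*$ defines a functional $S(y)\mapsto g(y)$ on $S(K)$, and any extension $f$ of it to $K$ has $S_H(f)=g$. So $S_H$ is surjective. We have $\ker S_H^m=S^m(K)^\perp$, and the subspaces $K=S^0(K)\supsetneq S(K)\supsetneq S^2(K)\supsetneq\cdots$ decrease strictly. Hence $0\subsetneq\ker S_H\subsetneq\ker S_H^2\subsetneq\cdots$; in particular $S_H$ is not injective. These kernels lie in $\ker\varepsilon_H$ because $1\in S^m(K)$. Given $f\in\ker\varepsilon_H$, let $f_m$ vanish on the normal monomials in the letters with $i\ge m$ and agree with $f$ on the other normal monomials. Then $f_m\in S^m(K)^\perp$. A nonempty normal monomial contains a letter with $i<m$ once $m$ is large, and $f_m(1)=0=f(1)$, so $f_m\to f$ pointwise. Thus $\bigcup_m\ker S_H^m$ is dense in $\ker\varepsilon_H$.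

Finally, $\widehat{F_1}=\mathcal{O}(\mathbb{C})$ is commutative, and so are its quotients. By Lemma~\ref{lem:comm}, the antipode of an HFG Hopf algebra that is a quotient of $\widehat{F_1}$ has square equal to the identity.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Aristov}
Oleg Aristov, \emph{Holomorphically finitely generated Hopf algebras and quantum Lie groups}, arXiv:2006.12175 (2020).

\bibitem{Bergman}
Bergman, \emph{Adv. Math.} 29 (1978).

\end{thebibliography}
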